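\title{Degrees of maps between Grassmann manifolds and characters of the symmetric group}

\begin{abstract}
Let $\mathbb{F}$ be $\mathbb{C}$ or $\mathbb{H}$. We prove that every continuous map $G_k(\mathbb{F}^n)\to G_l(\mathbb{F}^m)$ between Grassmann manifolds of the same dimension, with $2\le k\le n/2$, $2\le l\le m/2$ and $(n,k)\ne(m,l)$, has degree zero. This proves a conjecture posed in a paper of Sankaran and Sarkar. The integrals of the classes $p_2^{\,r}p_1^{D-2r}$ over a Grassmannian are values of the character of the symmetric group $S_D$ indexed by a rectangle. The second and third moments of the primitive class give a number that a map of nonzero degree must preserve, and this number separates rectangles of equal area. We also determine all pairs of Grassmannians that admit a map of nonzero degree, and the action of a self-map of nonzero degree on the two lowest cohomology groups.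
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{F}$ be $\mathbb{C}$ or $\mathbb{H}$ and $d=\dim_{\mathbb{R}}\mathbb{F}$. For $1\le k<n$ let $G_k(\mathbb{F}^n)$ be the Grassmann manifold of $k$-dimensional $\mathbb{F}$-subspaces of $\mathbb{F}^n$. It is a closed, connected, orientable manifold of real dimension $dk(n-k)$. If $M$ and $N$ are closed, connected, oriented manifolds of the same dimension, the \emph{degree} of a continuous map $f\colon M\to N$ is the integer $\deg f$ with $f^*[N]^*=(\deg f)[M]^*$, where $[\,\cdot\,]^*$ is the orientation generator of the top integral cohomology group. Whether $\deg f$ is zero does not depend on the orientations. We ask: between which Grassmannians of the same dimension is there a map of nonzero degree?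

If $\deg f\neq0$, then $f^*$ is injective on rational cohomology: for $z\ne0$ in $H^*(N;\mathbb{Q})$, Poincar\'e duality gives $w$ with $zw=[N]^*$, and $f^*(z)f^*(w)=(\deg f)[M]^*\neq0$. So the cohomology ring of the target must embed in that of the source.

Taking orthogonal complements gives $G_k(\mathbb{F}^n)\cong G_{n-k}(\mathbb{F}^n)$, so for a map $G_k(\mathbb{F}^n)\to G_l(\mathbb{F}^m)$ we may assume $k\le n/2$ and $l\le m/2$. Put $q=n-k\ge k$ and $q'=m-l\ge l$. The dimensions agree when $kq=lq'=D$, that is, when the $k\times q$ and $l\times q'$ rectangles have the same area. The Betti number $\dim H^{di}(G_k(\mathbb{F}^n);\mathbb{Q})$ counts the partitions of $i$ with at most $k$ parts, each at most $q$ (Section~\ref{sec:ring}). There are three cases.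

If $l=k$, then $m=n$ and the identity has degree $1$.

If $l>k$, Betti numbers decide. Take $i=k+1\le l\le q'$. Every partition of $i$ is counted for the target, while $(1^{k+1})$ is not counted for the source. So $f^*$ is not injective and $\deg f=0$.

If $l<k$, counting need not help. The smallest $D$ with two essentially different factorizations into factors at least $2$ is $12=3\cdot4=2\cdot 6$. The Betti numbers for $i=0,\dots,6$ (the rest follow by duality) are $1,1,2,3,4,4,5$ for $G_3(\mathbb{F}^7)$ and $1,1,2,2,3,3,4$ for $G_2(\mathbb{F}^8)$, so they allow a map $G_3(\mathbb{F}^7)\to G_2(\mathbb{F}^8)$ of nonzero degree. One has to use products. The ring of $G_l(\mathbb{F}^m)$ has $l$ generators and $l$ relations, in degrees $d(q'+1),\dots,d(q'+l)$. For $l=1$ the target is the projective space $\mathbb{F}P^D$, the one relation lies above the top degree, and the ring imposes no condition. For $l\ge2$ we have $q'+1\le D$, so the images of the generators must satisfy genuine equations, and one would guess that these force degree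 zero. This is the conjecture posed in \cite{SS}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $2\le l<k\le n/2<m/2$ and $k(n-k)=l(m-l)$. Then every continuous map $G_k(\mathbb{F}^n)\to G_l(\mathbb{F}^m)$ has degree zero.}
\end{quote}

The conjecture is true; it is a special case of our first theorem.

\begin{theorem}\label{thm:main}
Let $2\le k\le n/2$, $2\le l\le m/2$, $k(n-k)=l(m-l)=D$ and $(n,k)\neq(m,l)$. Then every continuous map $G_k(\mathbb{F}^n)\to G_l(\mathbb{F}^m)$ has degree zero. More generally, for any field $K$ of characteristic $0$, every graded $K$-algebra homomorphism $H^*(G_l(\mathbb{F}^m);K)\to H^*(G_k(\mathbb{F}^n);K)$ is zero in the top degree $dD$.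
\end{theorem}

\begin{theorem}\label{thm:class}
Let $1\le k\le n/2$, $1\le l\le m/2$ and $k(n-k)=l(m-l)$. A map $G_k(\mathbb{F}^n)\to G_l(\mathbb{F}^m)$ of nonzero degree exists if and only if $l=1$ or $(n,k)=(m,l)$.
\end{theorem}

The method also constrains self-maps. Let $e_1,\dots,e_k$, with $e_i$ of degree $di$, be the generators of the cohomology ring of $G_k(\mathbb{F}^n)$ recalled in Section~\ref{sec:ring}, and put $p_1=e_1$, $p_2=e_1^2-2e_2$.

\begin{theorem}\label{thm:self}
Let $2\le k\le n/2$ and $D=k(n-k)\ge6$, let $u=p_2-\frac{n-2k}{D-1}\,p_1^2$, and let $f$ be a self-map of $G_k(\mathbb{F}^n)$ of nonzero degree. Then, in rational cohomology, $f^*p_1=\lambda p_1$ with $\lambda\ne0$, and $f^*u=bu$ with $b=\lambda^2$ if $n\ne2k$ and $b=\pm\lambda^2$ if $n=2k$.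
\end{theorem}

The relations of the ring have high degree and are hard to use directly. We use only the classes $p_1,p_2$ and the integrals of their monomials of top degree. A homomorphism that is nonzero in top degree preserves these integrals up to explicit scalings, and one combination $I$ of them is unchanged (Section~\ref{sec:inv}). Section~\ref{sec:twelve} carries this out by hand for $D=12$. In general the integrals are character values of $S_D$; Section~\ref{sec:moments} computes them with Jucys--Murphy elements and finds that, for fixed $D$, the number $I$ determines $(q-k)^2$. Theorems~\ref{thm:main} and~\ref{thm:self} follow in Section~\ref{sec:proofs}. Section~\ref{sec:proj} constructs the maps to $\mathbb{F}P^D$ needed for Theorem~\ref{thm:class}.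

\section{The cohomology ring and integration}\label{sec:ring}

\subsection*{Symmetric functions}
A partition $\mu=(\mu_1\ge\mu_2\ge\cdots)$ is identified with its diagram, the set of boxes $(i,j)$ with $1\le j\le\mu_i$. Let $K$ be a field of characteristic $0$ and $\Lambda$ the graded ring of symmetric functions over $K$, with elementary, complete and power sum functions $e_i,h_i,p_i$ of degree $i$. It is the polynomial ring on the $h_i$, and $\sum_i h_iz^i\cdot\sum_i(-1)^ie_iz^i=1$. The Schur functions $s_\mu$ form a basis, orthonormal for the usual scalar product $\langle\ ,\ \rangle$. In low degree, $p_1=e_1=h_1=s_{(1)}$ and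
\[
p_1^2=s_{(2)}+s_{(1,1)},\qquad p_2=s_{(2)}-s_{(1,1)}=e_1^2-2e_2=2h_2-h_1^2 .
\]
For a partition $\rho$ of $D$ put $p_\rho=p_{\rho_1}p_{\rho_2}\cdots$. Frobenius' formula states that $p_\rho=\sum_\mu\chi^\mu(\rho)s_\mu$, where $\mu$ runs over the partitions of $D$, $\chi^\mu$ is the irreducible character of $S_D$ indexed by $\mu$, and $\chi^\mu(\rho)$ is its value on a permutation of cycle type $\rho$. The dimension $\chi^\mu(1)$ is the number of standard tableaux of shape $\mu$.

\subsection*{Grassmannians}
Let $q=n-k$, $D=kq$, and let $R=(q^k)$ be the rectangle with $k$ rows and $q$ columns. Let $\gamma$ and $Q=\mathbb{C}^n/\gamma$ be the tautological and quotient bundles on $G_k(\mathbb{C}^n)$, and define $\varphi\colon\Lambda\to H^*(G_k(\mathbb{C}^n);K)$ by $h_i\mapsto c_i(Q)$. Since $c(\gamma)c(Q)=1$, we get $e_i\mapsto c_i(\gamma^*)$. The following is classical (see, e.g., \cite[\S9.4]{Fulton}): $\varphi$ is surjective; $\varphi(s_\mu)$ is the Schubert class $\sigma_\mu$ if $\mu\subseteq R$ and is $0$ otherwise; the $\sigma_\mu$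 with $\mu\subseteq R$ form a basis, also over $\mathbb{Z}$; and $\sigma_R$ generates the top integral cohomology group.

In the quaternionic case, by Borel,
\[
H^*(G_k(\mathbb{H}^n);\mathbb{Z})\cong\mathbb{Z}[e_1,\dots,e_k]/(h_{q+1},\dots,h_n),\qquad \deg e_i=4i,
\]
where $h_j$ is expressed through the $e_i$ by the identity above with $e_i=0$ for $i>k$. This is the presentation of $H^*(G_k(\mathbb{C}^n);\mathbb{Z})$ with degrees doubled. We use it to transport $\varphi$ and the classes $\sigma_\mu$ to $G_k(\mathbb{H}^n)$.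

In both cases put $A^i_{k,q}=H^{di}(G_k(\mathbb{F}^n);K)$. Then $A_{k,q}=\bigoplus_iA^i_{k,q}$ is the whole cohomology ring, and it is the same graded ring for $\mathbb{C}$ and $\mathbb{H}$. We write $e_i,h_i,p_i$ also for their images. We have $A^1_{k,q}=Kp_1$. If $k,q\ge2$, both partitions of $2$ fit in $R$, so $A^2_{k,q}$ has basis $\sigma_{(2)},\sigma_{(1,1)}$, hence also the basis $p_1^2,p_2$.

\subsection*{Integration}
Define $\int\colon A^D_{k,q}\to K$ by $\int\sigma_R=1$. The only partition of $D$ inside $R$ is $R$, so $\int\varphi(g)=\langle g,s_R\rangle$ for $g\in\Lambda$ of degree $D$. Frobenius' formula gives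
\begin{equation}\label{eq:frob}
\int p_\rho=\chi^R(\rho)\qquad\text{for every partition $\rho$ of $D$.}
\end{equation}
In particular $\int p_1^D=\chi^R(1)$ is a positive integer, so $p_1^D$ spans $A^D_{k,q}$. We normalize by
\[
E(z)=\frac{1}{\chi^R(1)}\int z,\qquad\text{so that } E(p_1^D)=1 .
\]

\section{An invariant built from two classes}\label{sec:inv}

Let $k,q\ge2$ and $D=kq\ge6$. The top-degree monomials in $p_1,p_2$ give the rational numbers
\begin{equation}\label{eq:mr}
m_r=E(p_2^{\,r}p_1^{D-2r})=\frac{\chi^R(2^r1^{D-2r})}{\chi^R(1)},\qquad m_0=1 .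
\end{equation}
It helps to think of $p_1$ as the constant $1$, of $E$ as an expectation, and of $m_r$ as the $r$-th moment of $p_2$. A graded homomorphism rescales $p_1$ and sends $p_2$ to a combination of $p_2$ and $p_1^2$; this is an affine change of variable. Such a change can move the mean and rescale the variance, so the first quantity that it cannot alter involves the third moment. We therefore center $p_2$ and put
\[
u=p_2-m_1p_1^2,\qquad V=E(u^2p_1^{D-4}),\qquad T=E(u^3p_1^{D-6}).
\]
Expanding the powers of $u$ gives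
\begin{equation}\label{eq:central}
E(up_1^{D-2})=0,\qquad V=m_2-m_1^2,\qquad T=m_3-3m_1m_2+2m_1^3 .
\end{equation}
The classes $u,p_1^2$ form a basis of $A^2_{k,q}$, and the line $Ku$ is the set of \emph{primitive} classes, those $z\in A^2_{k,q}$ with $zp_1^{D-2}=0$. So this line does not depend on the choice of generators.

\begin{lemma}\label{lem:scale}
Let $k,q,l,q'\ge2$ and $kq=lq'=D\ge 6$. Let unprimed symbols refer to $A_{k,q}$ and primed symbols to $A_{l,q'}$, and let $F\colon A_{l,q'}\to A_{k,q}$ be a graded $K$-algebra homomorphism that is nonzero in degree $D$. Then there are $\lambda,b\in K$ with $\lambda\neq0$, $F(p_1')=\lambda p_1$, $F(u')=bu$ and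
\begin{equation}\label{eq:scale}
b^2V=\lambda^4V',\qquad b^3T=\lambda^6T'.
\end{equation}
\end{lemma}

\begin{proof}
Write $F(p_1')=\lambda p_1$. Since $p_1'^{\,D}$ spans $A^D_{l,q'}$ and $F$ is nonzero there, $\lambda^Dp_1^D=F(p_1'^{\,D})\ne0$, so $\lambda\ne0$. Moreover
\[
E(F(z))=\lambda^DE'(z)\qquad(z\in A^D_{l,q'}),
\]
because both sides are linear in $z$ and equal $\lambda^D$ at $z=p_1'^{\,D}$. Write $F(u')=bu+cp_1^2$. For $z=u'p_1'^{\,D-2}$ the right side is $0$ and the left side is $\lambda^{D-2}E\bigl((bu+cp_1^2)p_1^{D-2}\bigr)=\lambda^{D-2}c$. Hence $c=0$. For $z=u'^2p_1'^{\,D-4}$ and $z=u'^3p_1'^{\,D-6}$ we get $b^2\lambda^{D-4}V=\lambda^DV'$ and $b^3\lambda^{D-6}T=\lambda^DT'$.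
\end{proof}

If $V,V'\ne0$, then $b\neq0$, and dividing $b^6T^2=\lambda^{12}T'^2$ by $b^6V^3=\lambda^{12}V'^3$ shows that the squared skewness
\[
I_{k,q}=T^2/V^3
\]
satisfies $I_{k,q}=I_{l,q'}$. What remains is to show that $V\neq0$ and that $I$ tells rectangles of equal area apart.

\section{The first case: $G_3(\mathbb{F}^7)\to G_2(\mathbb{F}^8)$}\label{sec:twelve}

Here $D=12$, and we need $\chi^{(4,4,4)}$ and $\chi^{(6,6)}$ on products of at most three disjoint transpositions. The Murnaghan--Nakayama rule for a cycle of length $2$ states that $\chi^\mu(2,\rho)=\sum\pm\chi^\nu(\rho)$, where $\nu\subset\mu$ runs over the partitions obtained by removing a domino, with sign $+$ for a horizontal and $-$ for a vertical domino. Let $\partial[\mu]=\sum\pm[\nu]$ denote this operation, extended linearly. Then $\chi^\mu(2^r1^{12-2r})$ is obtained from $\partial^r[\mu]$ by replacing each $[\nu]$ by $\chi^\nu(1)$, which the hook length formula provides; thus $\chi^{(4,4,4)}(1)=462$ and $\chi^{(6,6)}(1)=132$. The intermediate steps are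
\begin{gather*}
\partial[442]=[44]+[422]-[332],\quad \partial[433]=[431]-[422],\quad \partial[44]=[42]-[33],\\
\partial[422]=[42]+[222]-[411],\quad \partial[332]=[33]-[222],\quad \partial[431]=[411],\\
\partial[64]=[44]+[62],\quad \partial[55]=[53]-[44],\quad \partial[62]=[42]+[6],\quad \partial[53]=[33]+[51],
\end{gather*}
and they give
\begin{align*}
\partial[444]&=[442]-[433] &&\mapsto\ 252-210=42,\\
\partial^2[444]&=[44]+2[422]-[332]-[431] &&\mapsto\ 14+112-42-70=14,\\
\partial^3[444]&=3[42]-2[33]+3[222]-3[411] &&\mapsto\ 27-10+15-30=2,\\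
\partial[66]&=[64]-[55] &&\mapsto\ 90-42=48,\\
\partial^2[66]&=2[44]+[62]-[53] &&\mapsto\ 28+20-28=20,\\
\partial^3[66]&=3[42]-3[33]+[6]-[51] &&\mapsto\ 27-15+1-5=8.
\end{align*}
So $(m_1,m_2,m_3)=(\frac1{11},\frac1{33},\frac1{231})$ for $A_{3,4}$ and $(m_1',m_2',m_3')=(\frac4{11},\frac5{33},\frac2{33})$ for $A_{2,6}$. By \eqref{eq:central},
\begin{gather*}
V=\frac{11-3}{3\cdot 11^2}=\frac{8}{3\cdot11^2},\qquad T=\frac{121-231+42}{21\cdot11^3}=-\frac{68}{21\cdot11^3},\\
V'=\frac{55-48}{3\cdot 11^2}=\frac{7}{3\cdot11^2},\qquad T'=\frac{242-660+384}{3\cdot11^3}=-\frac{34}{3\cdot11^3}.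
\end{gather*}
Suppose that $F\colon A_{2,6}\to A_{3,4}$ is nonzero in degree $12$ and put $\beta=b/\lambda^2$. Then \eqref{eq:scale} reads $\beta^2=V'/V=7/8$ and $\beta^3=T'/T=7/2$. Dividing gives $\beta=4$, which contradicts $\beta^2=7/8$. Hence every map $G_3(\mathbb{F}^7)\to G_2(\mathbb{F}^8)$ has degree zero.

For $K=\mathbb{Q}$ the second moment alone settles this case, because $7/8$ is not the square of a rational number. That is an arithmetic property of these two rectangles, and it gives nothing over $K=\mathbb{C}$. The third moment removes the dependence on $K$.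

\section{The moments of a rectangle}\label{sec:moments}

Removing dominoes does not lead to a closed formula in $k$ and $q$. We compute $m_1,m_2,m_3$ in the center of the group algebra instead. Throughout this section $k,q\ge2$, $D=kq\ge6$, and
\[
\delta=q-k,\qquad x=D-1 .
\]

\begin{proposition}\label{prop:VT}
We have $m_1=\delta/x$, $\ x^2-\delta^2=(k^2-1)(q^2-1)>0$, and
\begin{gather}
V=\frac{2(x^2-\delta^2)}{x^2(D-2)(D-3)},\qquad T=-\frac{8(D+5)\,\delta\,(x^2-\delta^2)}{x^3(D-2)(D-3)(D-4)(D-5)},\label{eq:VT}\\
I_{k,q}=\frac{8(D+5)^2(D-2)(D-3)}{(D-4)^2(D-5)^2}\cdot\frac{\delta^2}{x^2-\delta^2}.\label{eq:I}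
\end{gather}
\end{proposition}

For $D=12$ and $\delta=1,4$, formula \eqref{eq:VT} returns the four values found in Section~\ref{sec:twelve}. The proof occupies the rest of this section.

\subsection*{Class sums}
For a partition $\rho$ with parts at least $2$, let $C_\rho\in\mathbb{Z}[S_D]$ be the sum of all permutations whose cycles of length at least $2$ have lengths $\rho$, and let $|C_\rho|$ be their number. Let $W_R$ be the irreducible representation with character $\chi^R$. The element $C_\rho$ is central, so it acts on $W_R$ by a scalar $\omega_\rho$, and taking traces gives $\omega_\rho\,\chi^R(1)=|C_\rho|\,\chi^R(\rho,1,\dots,1)$. By \eqref{eq:mr},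
\begin{equation}\label{eq:momega}
m_r=\frac{\omega_{2^r}}{|C_{2^r}|},\qquad |C_{2^r}|=\frac{D(D-1)\cdots(D-2r+1)}{2^r\,r!}.
\end{equation}
The gain is that an identity among products of class sums gives the same identity among the scalars $\omega_\rho$. We need $\omega_2,\omega_{22},\omega_{222}$. The next lemma reduces them to the single cycles $\omega_2,\omega_3,\omega_4$.

\begin{lemma}\label{lem:class}
In $\mathbb{Z}[S_D]$,
\begin{align*}
C_2^2&=\tbinom D2+3C_3+2C_{22},\\
C_2C_3&=2(D-2)C_2+4C_4+C_{32},\\
C_2C_{22}&=\tbinom{D-2}2C_2+2C_4+3C_{32}+3C_{222}.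
\end{align*}
\end{lemma}

\begin{proof}
The coefficient of $\sigma$ in $C_2C_\rho$ is the number of transpositions $\tau$ such that $\tau\sigma$ has type $\rho$. For $\tau=(a\,b)$, the product $\tau\sigma$ merges the cycles of $a$ and $b$ if they differ; if $b=\sigma^s(a)$ lies in the cycle of $a$, of length $r$, it splits that cycle into cycles of lengths $s$ and $r-s$. So the number of cycles changes by exactly one. The types with $D$, $D-1$, $D-2$, $D-3$ cycles are, respectively: the identity; $(2)$; $(3)$ and $(2,2)$; $(4)$, $(3,2)$ and $(2,2,2)$.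

\emph{$\rho=(2)$.} For $\sigma=1$ every $\tau$ works. For type $(3)$, any of the $3$ pairs in the cycle works. For type $(2,2)$, $\tau$ must be one of the $2$ cycles of $\sigma$.

\emph{$\rho=(3)$.} For $\sigma$ of type $(2)$, merge the $2$-cycle with a fixed point: $2(D-2)$ ways. For type $(4)$, split as $3+1$: the $4$ pairs of neighbors. For type $(3,2)$, split the $2$-cycle: $1$ way. Type $(2,2,2)$ splits only to $(2,2)$.

\emph{$\rho=(2,2)$.} For type $(2)$, merge two fixed points: $\binom{D-2}2$ ways. For type $(4)$, split as $2+2$: the $2$ opposite pairs. For type $(3,2)$, split the $3$-cycle: $3$ ways. For type $(2,2,2)$, split one $2$-cycle: $3$ ways.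
\end{proof}

\subsection*{Jucys--Murphy elements}
To reach the single cycles we need elements whose eigenvalues on $W_R$ can be read off the diagram. Let $J_i=\sum_{a<i}(a\,i)$ for $1\le i\le D$. The \emph{content} of the box in row $r$ and column $s$ is $s-r$. By Jucys and Murphy, $W_R$ has a basis indexed by the standard tableaux of shape $R$ on which each $J_i$ acts diagonally, with eigenvalue the content of the box containing $i$. Hence $\sum_iJ_i^{\,j}$ acts on $W_R$ by the scalar $P_j$, the sum of the $j$-th powers of the contents of all boxes of $R$.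

\begin{lemma}\label{lem:JM}
$\displaystyle\sum_iJ_i=C_2,\qquad \sum_iJ_i^2=C_3+\tbinom D2,\qquad \sum_iJ_i^3=C_4+(2D-3)C_2 .$
\end{lemma}

\begin{proof}
Each transposition $(a\,i)$ with $a<i$ occurs once in $\sum J_i$. In $J_i^2=\sum_{a,b<i}(a\,i)(b\,i)$ the terms with $a=b$ give $i-1$, and $\sum_i(i-1)=\binom D2$; for $a\neq b$ the product is the cycle $i\mapsto b\mapsto a\mapsto i$, so each $3$-cycle with largest element $i$ occurs once. In $J_i^3=\sum_{a,b,c<i}(a\,i)(b\,i)(c\,i)$ there are four kinds of terms.
\begin{itemize}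
\item For distinct $a,b,c$ the product is $i\mapsto c\mapsto b\mapsto a\mapsto i$, so each $4$-cycle with largest element $i$ occurs once.
\item The terms with $a=b$ equal $(c\,i)$ and sum to $(i-1)J_i$.
\item The terms with $b=c\ne a$ equal $(a\,i)$ and sum to $(i-2)J_i$.
\item The terms with $a=c\neq b$ equal $(a\,b)$ and sum to $2\sum_{a<b<i}(a\,b)$.
\end{itemize}
So a transposition $(a\,b)$ with $a<b$ has coefficient $2b-3$ in $J_b^3$ and $2$ in each $J_i^3$ with $i>b$. The total is $(2b-3)+2(D-b)=2D-3$.
\end{proof}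

\subsection*{Contents of a rectangle}
Choose a box of $R$ uniformly at random. Its row $r\in\{1,\dots,k\}$ and column $s\in\{1,\dots,q\}$ are independent and uniform, so the content $s-r$ has mean $\delta/2$ and variance
\[
v=\frac{q^2-1}{12}+\frac{k^2-1}{12}=\frac{\delta^2+2D-2}{12},
\]
since $q^2+k^2=\delta^2+2D$. The half-turn $(r,s)\mapsto(k+1-r,q+1-s)$ sends a content $c$ to $\delta-c$, so the third central moment vanishes. Therefore $P_1=\frac{D\delta}2$ and
\[
P_2=D\Bigl(\frac{\delta^2}4+v\Bigr)=\frac{D(2\delta^2+D-1)}6,\qquad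
P_3=D\Bigl(\frac{\delta^3}8+\frac{3\delta v}2\Bigr)=\frac{D\delta(\delta^2+D-1)}4 .
\]
This is where the shape enters: the three sums depend only on the area $D$ and on $\delta$.

\subsection*{The scalars $\omega_\rho$}
Lemma~\ref{lem:JM} gives
\[
\omega_2=\frac{D\delta}2,\qquad \omega_3=P_2-\tbinom D2=\frac D3(\delta^2-D+1),
\]
\[
\omega_4=P_3-(2D-3)P_1=\frac{D\delta}4(\delta^2-3D+5).
\]
The first two identities of Lemma~\ref{lem:class} give
\begin{align*}
\omega_{22}&=\tfrac12\bigl(\omega_2^2-\tbinom D2-3\omega_3\bigr)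
=\tfrac D8\bigl[D\delta^2-2(D-1)-4(\delta^2-D+1)\bigr]\\
&=\tfrac D8\bigl[(D-4)\delta^2+2(D-1)\bigr],\\
\omega_{32}&=\omega_2\omega_3-4\omega_4-2(D-2)\omega_2\\
&=\tfrac{D\delta}6\bigl[D(\delta^2-D+1)-6(\delta^2-3D+5)-6(D-2)\bigr]\\
&=\tfrac{D\delta}6\bigl[(D-6)\delta^2-D^2+13D-18\bigr].
\end{align*}
The third gives $3\omega_{222}=\omega_2\omega_{22}-2\omega_4-3\omega_{32}-\binom{D-2}2\omega_2=\frac{D\delta}{2}(\alpha\delta^2+\alpha')$ with
\begin{align*}
\alpha&=\tfrac{D(D-4)}8-1-(D-6)=\tfrac18(D^2-12D+40),\\
\alpha'&=\tfrac{D(D-1)}4+(3D-5)+(D^2-13D+18)-\tfrac{(D-2)(D-3)}2=\tfrac18(6D^2-62D+80).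
\end{align*}
Dividing by the class sizes in \eqref{eq:momega}, whose denominators are $2,8,48$, we obtain
\begin{gather*}
m_1=\frac\delta x,\qquad m_2=\frac{(D-4)\delta^2+2x}{x(D-2)(D-3)},\\
m_3=\frac{\delta\,\bigl[(D^2-12D+40)\delta^2+6D^2-62D+80\bigr]}{x(D-2)(D-3)(D-4)(D-5)}.
\end{gather*}

\begin{proof}[Proof of Proposition~\ref{prop:VT}]
We have $x-\delta=kq+k-q-1=(k-1)(q+1)$ and $x+\delta=kq-k+q-1=(k+1)(q-1)$, which gives the factorization of $x^2-\delta^2$.

Over the denominator $x^2(D-2)(D-3)$, the numerator of $V=m_2-m_1^2$ is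
\[
2x^2+\bigl[(D-1)(D-4)-(D-2)(D-3)\bigr]\delta^2=2x^2-2\delta^2 .
\]
Over the denominator $x^3(D-2)(D-3)(D-4)(D-5)$, the numerator of $T=m_3-3m_1m_2+2m_1^3$ is $\delta(B_0+B_1\delta^2)$, where
\begin{align*}
B_0&=x^2\bigl[6D^2-62D+80-6(D-4)(D-5)\bigr]=-8(D+5)x^2,\\
B_1&=x^2(D^2-12D+40)-3x(D-4)^2(D-5)+2(D-2)(D-3)(D-4)(D-5)\\
&=(D^4-14D^3+65D^2-92D+40)\\
&\qquad-(3D^4-42D^3+207D^2-408D+240)\\
&\qquad+(2D^4-28D^3+142D^2-308D+240)=8(D+5).
\end{align*}
This proves \eqref{eq:VT}. In $T^2/V^3$ the powers $x^6$ cancel, and \eqref{eq:I} remains.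
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:self}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A map of nonzero degree induces a graded homomorphism of rational cohomology rings that is nonzero in top degree, so it suffices to prove the algebraic statement. Put $q=n-k\ge k\ge2$ and $q'=m-l\ge l\ge2$. If $D<6$, the only factorization of $D$ into two factors at least $2$ is $4=2\cdot2$, and $(n,k)=(m,l)=(4,2)$. So $D\ge6$.

Suppose that $F\colon A_{l,q'}\to A_{k,q}$ is nonzero in degree $D$. By Proposition~\ref{prop:VT}, $V$ and $V'$ are nonzero rational numbers, hence nonzero in $K$. So Lemma~\ref{lem:scale} gives $I_{k,q}=I_{l,q'}$ in $K$, and therefore in $\mathbb{Q}$. Put $\delta=q-k$, $\delta'=q'-l$, $x=D-1$. The first factor in \eqref{eq:I} is nonzero and depends only on $D$, so $\delta^2(x^2-\delta'^2)=\delta'^2(x^2-\delta^2)$, that is, $\delta^2=\delta'^2$. Then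
\[
n^2=(q+k)^2=\delta^2+4D=\delta'^2+4D=(q'+l)^2=m^2,
\]
so $n=m$. Since $\delta,\delta'\ge0$, also $\delta=\delta'$, and $2k=n-\delta=m-\delta'=2l$. Thus $(n,k)=(m,l)$, contrary to the hypothesis.
\end{proof}

Under the hypotheses of the conjecture, $2\le k\le n/2$, $2\le l<k<m/2$ and $l\neq k$. So Theorem~\ref{thm:main} applies, and the conjecture is proved.

\begin{proof}[Proof of Theorem~\ref{thm:self}]
Here $\delta=n-2k$, so by Proposition~\ref{prop:VT} the class $u$ of the theorem is that of Section~\ref{sec:inv}. Apply Lemma~\ref{lem:scale} to $F=f^*$ with $K=\mathbb{Q}$ and both algebras equal to $A_{k,q}$. Since $V\ne0$, we get $b^2=\lambda^4$, so $b=\pm\lambda^2$. If $n\neq2k$, then $\delta\ne0$ and $T\neq0$ by \eqref{eq:VT}, so $b^3=\lambda^6$ and $b=b^3/b^2=\lambda^2$.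
\end{proof}

\begin{remark}
The minus sign occurs. Let $f(W)=W^\perp$ on $G_k(\mathbb{C}^{2k})$, a homeomorphism. Then $f^*\gamma\cong Q$, so $f^*e_i=(-1)^ih_i$. Hence $f^*p_1=-p_1$, and $u=p_2=e_1^2-2e_2$ goes to $h_1^2-2h_2=-p_2$. So $\lambda=-1$ and $b=-\lambda^2$.
\end{remark}

\begin{remark}[The hypotheses of Theorem~\ref{thm:main}]
The inequalities $2\le k\le n/2$ and $2\le l\le m/2$ are used twice. First, they make all four numbers $k,q,l,q'$ at least $2$. This gives $\dim A^2=2$ on both sides and $V,V'\ne0$. If $l=1$ or $q'=1$, then $\dim A^2_{l,q'}\le1$, every primitive class is zero, and the conclusion fails: by Theorem~\ref{thm:class} there is a map of nonzero degree from $G_2(\mathbb{C}^5)$ to $\mathbb{C}P^6=G_1(\mathbb{C}^7)\cong G_6(\mathbb{C}^7)$. So neither $l\ge2$ nor $l\le m/2$ can be dropped. Second, they give $\delta,\delta'\ge0$, which turns $\delta^2=\delta'^2$ into $\delta=\delta'$; the homeomorphism $G_2(\mathbb{F}^5)\cong G_3(\mathbb{F}^5)$ shows that this normalization is needed. Characteristic $0$ is used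 to divide by $\chi^R(1)$ and by the denominators in \eqref{eq:VT}, and to read an equation in $K$ as an equation between rational numbers.
\end{remark}

\section{Maps to projective space and Theorem~\ref{thm:class}}\label{sec:proj}

Recall that $\mathbb{F}P^\infty$ has one cell in each dimension $di$, that its $di$-skeleton is $\mathbb{F}P^i$, and that $H^*(\mathbb{F}P^i;\mathbb{Z})=\mathbb{Z}[t]/(t^{i+1})$, where $t$ is the restriction of a generator $t\in H^d(\mathbb{F}P^\infty;\mathbb{Z})$. By cellular approximation, a map from a CW complex of dimension at most $di$ to $\mathbb{F}P^\infty$ is homotopic to a map into $\mathbb{F}P^i$. Let $X=G_k(\mathbb{F}^n)$, $D=k(n-k)$, and let $\sigma_1=p_1$ be the generator of $H^d(X;\mathbb{Z})$.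

\begin{proposition}\label{prop:g}
There is a map $g\colon X\to\mathbb{F}P^D$ with $g^*t=c\,\sigma_1$ for some integer $c\neq0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:class} from Proposition~\ref{prop:g}]
If $(n,k)=(m,l)$, take the identity. If $l=1$, the target is $\mathbb{F}P^D$, and by \eqref{eq:frob} $g^*(t^D)=c^D\sigma_1^D=c^D\chi^R(1)\,\sigma_R\ne0$, so $\deg g\neq0$. Conversely, let $l\ge2$ and $(n,k)\ne(m,l)$. If $k\ge2$, all degrees vanish by Theorem~\ref{thm:main}. If $k=1<l$, they vanish by the Betti number count of Section~\ref{sec:intro}, which here compares $\dim H^{2d}(G_l(\mathbb{F}^m);\mathbb{Q})=2$ with $\dim H^{2d}(\mathbb{F}P^D;\mathbb{Q})=1$.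
\end{proof}

For $\mathbb{F}=\mathbb{C}$, Proposition~\ref{prop:g} is immediate. The line bundle $\det\gamma^*$ has first Chern class $e_1=\sigma_1$, so its classifying map $X\to\mathbb{C}P^\infty$ pulls $t$ back to $\pm\sigma_1$; deform it into $\mathbb{C}P^D$.

From now on $\mathbb{F}=\mathbb{H}$. We build $g$ cell by cell. A map extends over a cell exactly when its composite with the attaching map is null-homotopic, and $X$ has a CW structure, by Schubert cells, with cells only in dimensions divisible by $4$. So the obstructions lie in the groups $\pi_{4i+3}(\mathbb{H}P^\infty)\cong\pi_{4i+2}(S^3)$. We do not know that they vanish, but these groups are finite by Serre; put $N_i=|\pi_{4i+2}(S^3)|$ for $i\geq1$. The plan is to compose the map built so far with a self-map of $\mathbb{H}P^i$ that kills all obstructions and multiplies $t$ by a nonzero integer. For this we must know how a self-map acts on $\pi_{4i+3}(\mathbb{H}P^i)$.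

Fix $i\ge1$. Let $\iota\colon S^4=\mathbb{H}P^1\to\mathbb{H}P^i$ and $j\colon\mathbb{H}P^i\to\mathbb{H}P^\infty$ be the inclusions, and let $\eta_i\colon S^{4i+3}\to\mathbb{H}P^i$ be the Hopf map. It is a bundle with fiber $S^3$, and it is the attaching map of the top cell of $\mathbb{H}P^{i+1}$; in particular $j\eta_i=0$. The spaces $\mathbb{H}P^i$ and $\mathbb{H}P^\infty$ are simply connected, so free and based homotopy classes of maps from spheres agree. We write $\Sigma$ for suspension, with $S^4=\Sigma S^3$.

\begin{lemma}\label{lem:pi}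
Every $\beta\in\pi_{4i+3}(\mathbb{H}P^i)$ has the form $\beta=\iota\Sigma\alpha+s\eta_i$ with $\alpha\in\pi_{4i+2}(S^3)$ and $s\in\mathbb{Z}$. Moreover $N_i\,\iota\Sigma\alpha=0$.
\end{lemma}

\begin{proof}
The bundle $S^3\to S^\infty\to\mathbb{H}P^\infty$ has contractible total space, so $\Omega\mathbb{H}P^\infty\simeq S^3$. The class $j\iota$ generates $\pi_4(\mathbb{H}P^\infty)\cong\mathbb{Z}$, because all other cells of positive dimension have dimension at least $8$. So its adjoint $a\colon S^3\to\Omega\mathbb{H}P^\infty\simeq S^3$ has degree $\pm1$ and is an equivalence. The adjoint of $a\alpha$ is $j\iota\Sigma\alpha$, hence $\alpha\mapsto j\iota\Sigma\alpha$ is an isomorphism $\pi_{4i+2}(S^3)\to\pi_{4i+3}(\mathbb{H}P^\infty)$. Choose $\alpha$ with $j\beta=j\iota\Sigma\alpha$; then $\beta-\iota\Sigma\alpha\in\ker j_*$.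

The bundle $\eta_i$ is the restriction of $S^\infty\to\mathbb{H}P^\infty$, so the boundary maps to $\pi_{4i+2}(S^3)$ in the two exact sequences satisfy $\partial_i=\partial_\infty j_*$, and $\partial_\infty$ is an isomorphism. Hence $\ker j_*=\ker\partial_i$, which is the image of $\pi_{4i+3}(S^{4i+3})$, namely $\mathbb{Z}\eta_i$. The last claim holds because $\alpha\mapsto\iota\Sigma\alpha$ is a homomorphism from a group of order $N_i$.
\end{proof}

\begin{lemma}\label{lem:act}
Let $\phi\colon\mathbb{H}P^i\to\mathbb{H}P^i$ satisfy $\phi^*t=ct$. Then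
\begin{enumerate}
\item[(a)] $\phi\iota\Sigma\alpha=c\,\iota\Sigma\alpha$ for all $\alpha\in\pi_{4i+2}(S^3)$;
\item[(b)] $\phi\eta_i=\iota\Sigma\alpha_0+c^{i+1}\eta_i$ for some $\alpha_0\in\pi_{4i+2}(S^3)$;
\item[(c)] if $N_i\mid c$, then $j\phi^2\beta=0$ for all $\beta\in\pi_{4i+3}(\mathbb{H}P^i)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $[c]\colon S^3\to S^3$ be the $c$-th power map of the group of unit quaternions; it has degree $c$. By the Hurewicz theorem a class in $\pi_4(\mathbb{H}P^i)=\mathbb{Z}\iota$ is determined by its effect on $t$, so $\phi\iota=c\iota=\iota\Sigma[c]$. On the homotopy groups of a topological group, addition is induced by pointwise multiplication, so $[c]\alpha=c\alpha$. Hence $\phi\iota\Sigma\alpha=\iota\Sigma([c]\alpha)=c\,\iota\Sigma\alpha$.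

(b) By Lemma~\ref{lem:pi}, $\phi\eta_i=\iota\Sigma\alpha_0+s\eta_i$. To find $s$ we detect the coefficient of $\eta_i$ by cup products. For $\beta\in\pi_{4i+3}(\mathbb{H}P^i)$ let $Z_\beta$ be $\mathbb{H}P^i$ with a $(4i+4)$-cell attached along $\beta$. The class $t$ extends uniquely to $Z_\beta$, since $4i+4\ge8$, and $H^{4i+4}(Z_\beta;\mathbb{Z})=\mathbb{Z}y$ with $y$ dual to the new cell. Define $\kappa(\beta)\in\mathbb{Z}$ by $t^{i+1}=\kappa(\beta)y$. It has three properties.

\emph{$\kappa$ is additive.} Let $Z$ be $\mathbb{H}P^i$ with two cells attached along $\beta_1,\beta_2$, with dual classes $y_1,y_2$. Restricting to $Z_{\beta_1}$ and $Z_{\beta_2}$ shows $t^{i+1}=\kappa(\beta_1)y_1+\kappa(\beta_2)y_2$ in $Z$. Since $\beta_1+\beta_2$ factors through the pinch map $S^{4i+3}\to S^{4i+3}\vee S^{4i+3}$, the cone on the pinch map gives a map $Z_{\beta_1+\beta_2}\to Z$ that is the identity on $\mathbb{H}P^i$ and pulls both $y_1$ and $y_2$ back to $y$. So $\kappa(\beta_1+\beta_2)=\kappa(\beta_1)+\kappa(\beta_2)$, and $\kappa$ vanishes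 on torsion elements such as $\iota\Sigma\alpha_0$.

\emph{$\kappa(\eta_i)=\pm1$,} because $Z_{\eta_i}=\mathbb{H}P^{i+1}$.

\emph{$\kappa(\phi\beta)=c^{i+1}\kappa(\beta)$.} Extend $\phi$ by the identity on the new cell to $\Phi\colon Z_\beta\to Z_{\phi\beta}$. Then $\Phi^*t=ct$ and $\Phi^*y=y$, so $\Phi^*$ turns $t^{i+1}=\kappa(\phi\beta)y$ into $c^{i+1}\kappa(\beta)y=\kappa(\phi\beta)y$.

Now $c^{i+1}\kappa(\eta_i)=\kappa(\phi\eta_i)=s\,\kappa(\eta_i)$, so $s=c^{i+1}$.

(c) From (b) and $j\eta_i=0$ we get $j\phi\eta_i=j\iota\Sigma\alpha_0$. Applying $j\phi$ to (b) and using (a),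
\[
j\phi^2\eta_i=c\,j\iota\Sigma\alpha_0+c^{i+1}j\phi\eta_i=(c+c^{i+1})\,j\iota\Sigma\alpha_0=0,
\]
as $N_i\mid c$. By (a) again, $j\phi^2\iota\Sigma\alpha=c^2j\iota\Sigma\alpha=0$. Lemma~\ref{lem:pi} finishes the proof.
\end{proof}

One factor $\phi$ would leave the term $j\iota\Sigma\alpha_0$, over which we have no control; the second factor multiplies it by a multiple of $N_i$.

\begin{lemma}\label{lem:ext}
Let $Y$ be a CW complex of dimension at most $4i$ and let $Y'$ be obtained from $Y$ by attaching $(4i+4)$-cells. Let $\tau\in H^4(Y';\mathbb{Z})$, let $g\colon Y\to\mathbb{H}P^i$ satisfy $g^*t=\tau|_Y$, and let $\phi\colon\mathbb{H}P^i\to\mathbb{H}P^i$ satisfy $\phi^*t=ct$ with $N_i\mid c$. Then there is $g'\colon Y'\to\mathbb{H}P^{i+1}$ with $g'^*t=c^2\tau$.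
\end{lemma}

\begin{proof}
For each attaching map $\theta\colon S^{4i+3}\to Y$, Lemma~\ref{lem:act}(c) with $\beta=g\theta$ gives $j\phi^2g\theta=0$. So $j\phi^2g$ extends to a map $Y'\to\mathbb{H}P^\infty$, which we deform to a map $g'$ into $\mathbb{H}P^{i+1}$. Then $(g'^*t)|_Y=c^2\tau|_Y$, and restriction $H^4(Y';\mathbb{Z})\to H^4(Y;\mathbb{Z})$ is injective because $H^4(Y',Y;\mathbb{Z})=0$.
\end{proof}

The self-maps $\phi$ are themselves produced by this lemma.

\begin{lemma}\label{lem:self}
For all $i,M\ge1$ there is $\phi\colon\mathbb{H}P^i\to\mathbb{H}P^i$ with $\phi^*t=ct$, $c\ne0$ and $M\mid c$.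
\end{lemma}

\begin{proof}
We use induction on $i$, for all $M$ at once. For $i=1$ take a self-map of $S^4$ of degree $M$. Given the statement for $i$, choose $\phi$ on $\mathbb{H}P^i$ with $c\ne0$ and $MN_i\mid c$. Lemma~\ref{lem:ext} with $Y=\mathbb{H}P^i$, $Y'=\mathbb{H}P^{i+1}$, $\tau=t$ and $g$ the identity gives a self-map of $\mathbb{H}P^{i+1}$ with $t\mapsto c^2t$, and $M\mid c^2\neq0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:g} for $\mathbb{F}=\mathbb{H}$]
Let $X^{(4i)}$ be the $4i$-skeleton of $X$. We construct $g_i\colon X^{(4i)}\to\mathbb{H}P^i$ with $g_i^*t=c_i\,\sigma_1|_{X^{(4i)}}$ and $c_i\neq0$ for $1\le i\le D$; then $g=g_D$. All cells have dimension divisible by $4$, so the cellular cochain complex has zero differential and the numbers of cells are the Betti numbers. Thus $X^{(4)}$ is a sphere $S^4$ and $\sigma_1$ restricts to a generator of its top cohomology. Take for $g_1$ a map of degree $\pm1$ with $c_1=1$. Given $g_i$, choose $\phi$ by Lemma~\ref{lem:self} with $M=N_i$, and apply Lemma~\ref{lem:ext}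 to $Y=X^{(4i)}$, $Y'=X^{(4i+4)}$, $\tau=c_i\,\sigma_1|_{Y'}$. This gives $g_{i+1}$ with $c_{i+1}=c^2c_i\neq0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fulton}
Fulton, \emph{Young Tableaux}.

\bibitem{SS}
Parameswaran Sankaran and Swagata Sarkar, \emph{Degrees of maps between Grassmann manifolds}, arXiv:0805.0509 (2008).

\end{thebibliography}
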